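\title{The Cartan property for superharmonic functions on metric spaces}

\begin{abstract}
Let $X$ be a complete metric space with a doubling measure supporting a $p$-Poincar\'e inequality, $1<p<\infty$. We prove that if $E\subset X$ is thin at $x_0\in\overline E\setminus E$, then in every ball centered at $x_0$ whose complement has positive capacity there is a single nonnegative bounded superharmonic function $u$ with $u(x_0)<\liminf_{E\ni x\to x_0}u(x)$. Superharmonic functions are defined through upper gradients, and no Euler--Lagrange equation is available. Its place is taken by a subgradient of the convex $p$-energy at a capacitary potential, chosen by the Hahn--Banach theorem so as to be a positive functional. This functional serves as a Riesz measure in an iteration of Kilpel\"ainen--Mal\'y type, which gives a Wolff-type pointwise bound for capacitary potentials.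
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A superharmonic function $u$ is lower semicontinuous, so $u(x_0)\le\liminf_{E\ni x\to x_0}u(x)$ for every set $E$ that accumulates at $x_0$. For which $E$ can the inequality be strict? The Cartan property says that these are the sets whose capacity near $x_0$, measured scale by scale, is summably small. We prove this property for superharmonic functions defined through upper gradients on a metric space. We begin with the definitions.

\subsection*{Newtonian spaces and capacities}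
Throughout, $1<p<\infty$ and $X=(X,d,\mu)$ is a complete metric space with a \emph{doubling} measure $\mu$, that is, $0<\mu(B(x,2r))\le C\mu(B(x,r))<\infty$ for all open balls. We write $\langle f\rangle_B=\mu(B)^{-1}\int_Bf\,d\mu$ and $\lambda B(x,r)=B(x,\lambda r)$.

A \emph{curve} is a nonconstant rectifiable curve $\gamma\colon[0,l_\gamma]\to X$ parametrized by arc length. A property holds for \emph{$p$-a.e.\ curve} if there is a Borel function $0\le\varrho\in L^p(X)$ with $\int_\gamma\varrho\,ds=\infty$ for every curve $\gamma$ on which the property fails. A measurable function $g\ge0$ is a \emph{$p$-weak upper gradient} of $f\colon X\to[-\infty,\infty]$ if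
\[
|f(\gamma(0))-f(\gamma(l_\gamma))|\le\int_\gamma g\,ds\qquad\text{for $p$-a.e.\ curve }\gamma,
\]
where the left side is read as $\infty$ if one of the two values is infinite; a Borel $g$ for which this holds on every curve is an \emph{upper gradient}. If $f$ has a $p$-weak upper gradient in $L^p(X)$, it has a minimal one, $g_f$, which satisfies $g_f\le g$ a.e.\ for all others in $L^p(X)$. The function $g_f$ replaces $|\nabla f|$; nothing replaces the vector $\nabla f$. The \emph{Newtonian space} $N^{1,p}(X)$ consists of the measurable $f$ with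
\[
\|f\|_{N^{1,p}}^p=\int_X|f|^p\,d\mu+F(f)<\infty,\qquad\text{where }F(f)=\int_Xg_f^p\,d\mu .
\]
For open $\Omega\subset X$, the space $N^{1,p}(\Omega)$ is defined by regarding $\Omega$ as a metric space, $f\in N^{1,p}_{\rm loc}(\Omega)$ means that every point of $\Omega$ has a ball $B\subset\Omega$ around it with $f\in N^{1,p}(B)$, and $N^{1,p}_0(\Omega)$ consists of the $f\in N^{1,p}(X)$ with $f=0$ on $X\setminus\Omega$. We assume that $X$ supports a \emph{$p$-Poincar\'e inequality}: there are $C>0$ and $\lambda\ge1$ with $\langle|f-\langle f\rangle_B|\rangle_B\le Cr\langle g^p\rangle_{\lambda B}^{1/p}$ for every ball $B$ of radius $r$, every integrable $f$ and every upper gradient $g$ of $f$.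

The \emph{Sobolev capacity} of $E\subset X$ is $C_p(E)=\inf\|\psi\|_{N^{1,p}}^p$ over $\psi\in N^{1,p}(X)$ with $\psi\ge1$ on $E$. A property holds \emph{quasieverywhere} (q.e.) if it fails only on a set with $C_p=0$. For $E\subset\Omega$ the \emph{variational capacity} is
\[
\operatorname{cap}_p(E,\Omega)=\inf F(\varphi)\quad\text{over }\varphi\in N_0^{1,p}(\Omega)\text{ with }\varphi\ge1\text{ on }E;
\]
such $\varphi$ are called \emph{admissible}. It increases with $E$ and decreases when $\Omega$ grows.

\subsection*{Superharmonic functions}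
A function $u\in N^{1,p}_{\rm loc}(\Omega)$ is a \emph{minimizer} in $\Omega$ if
\[
\int_{\{\varphi\ne0\}}g_u^p\,d\mu\le\int_{\{\varphi\ne0\}}g_{u+\varphi}^p\,d\mu
\]
for all $\varphi\in N_0^{1,p}(\Omega)$, and a \emph{superminimizer} if this holds for all nonnegative $\varphi\in N_0^{1,p}(\Omega)$. A \emph{$p$-harmonic} function is a continuous minimizer. A function $u\colon\Omega\to(-\infty,\infty]$ is \emph{superharmonic} in $\Omega$ if (i) it is lower semicontinuous; (ii) it is not identically $\infty$ in any component of $\Omega$; (iii) for every nonempty open $G\Subset\Omega$ with $C_p(X\setminus G)>0$ and every $v\in C(\overline G)$ that is $p$-harmonic in $G$ with $v\le u$ on $\partial G$, we have $v\le u$ in $G$. Here $G\Subset\Omega$ means that $\overline G$ is a compact subset of $\Omega$. The definition involves only upper gradients and variational inequalities.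

\subsection*{Thin sets}
Fix $x_0\in X$ and write $B_r=B(x_0,r)$. A set $E\subset X$ is \emph{thin} at $x_0$ if
\begin{equation}\label{eq:thin}
\int_0^\delta\Bigl(\frac{\operatorname{cap}_p(E\cap B_r,B_{2r})}{\operatorname{cap}_p(B_r,B_{2r})}\Bigr)^{1/(p-1)}\frac{dr}r<\infty
\end{equation}
for some $\delta>0$ so small that $C_p(X\setminus B_{2\delta})>0$; the denominators are then positive for $0<r<\delta$. The quotient lies in $[0,1]$ and is the portion of $B_r$ that $E$ occupies in the sense of capacity. Since $dr/r$ gives each dyadic interval the same weight, a thin set occupies summably small portions of the dyadic scales.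

Two extreme cases show the range of the definition. For small $r$ the denominator is comparable to $\mu(B_r)/r^p$ and the numerator is at least $c\mu(E\cap B_r)/r^p$ for measurable $E$ (Lemma~\ref{lem:sob}), so a set with $\mu(E\cap B_r)\ge c\mu(B_r)$ for all small $r$ is not thin. At the other end, if $C_p(E)=0$, then all numerators vanish and $E$ is thin. For instance, let $p=2$, $X=\mathbb R^3$, $x_0=0$ and let $E=\{x_j\}$ be a sequence of nonzero points tending to $0$. With $c_j=\varepsilon2^{-j}|x_j|$, the function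
\[
u(x)=\min\Bigl\{1,\sum_{j\ge1}\frac{c_j}{|x-x_j|}\Bigr\}
\]
is superharmonic in the classical sense, $u(0)\le\varepsilon$, and $u=1$ on the open set $\bigcup_jB(x_j,c_j)\supset E$. This suggests that a thin set should always be detected by one superharmonic function. But the construction adds superharmonic functions, and the nonlinear definition above offers no superposition principle.

\subsection*{The question}
The following characterization with two functions is known.

\begin{theorem}[Weak Cartan property]\label{thm:weak}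
Let $E\subset X$ and $x_0\in\overline E\setminus E$. Then $E$ is thin at $x_0$ if and only if there are two nonnegative bounded superharmonic functions $u_1,u_2$ in an open neighborhood of $x_0$ such that $v=\max\{u_1,u_2\}$ satisfies $v(x_0)<\liminf_{E\ni x\to x_0}v(x)$.
\end{theorem}

It is also known that one function suffices at points with $C_p(\{x_0\})>0$. The passage from two functions to one is not formal, because a maximum of superharmonic functions need not be superharmonic: on $(-1,1)$ the function $\max\{1+x,1-x\}=1+|x|$ equals $3/2$ at $\pm1/2$ but lies below the constant $3/2$ in between. The problem, posed by Bj\"orn, Bj\"orn and Latvala \cite{BBL}, is whether the classical Cartan property, with one function, holds in the present generality: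

\begin{quote}
\emph{If $E$ is thin at $x_0\in\overline E\setminus E$, is there, for every $\rho>0$ with $C_p(X\setminus B_\rho)>0$, a nonnegative bounded superharmonic function $u$ on $B_\rho$ with $u(x_0)<\liminf_{E\ni x\to x_0}u(x)$?}
\end{quote}

\subsection*{Results}
The answer is yes.

\begin{theorem}\label{thm:main}
Let $E$ be thin at $x_0\in\overline E\setminus E$, let $\rho>0$ satisfy $C_p(X\setminus B_\rho)>0$, and let $\varepsilon\in(0,1)$. Then there are an open set $A$, with $E\cap B_s\subset A$ for some $s>0$, and a superharmonic function $u$ on $B_\rho$ with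
\[
0\le u\le1,\qquad u=1\text{ on }A,\qquad u(x_0)\le\varepsilon .
\]
In particular, $u(x_0)<1=\liminf_{E\ni x\to x_0}u(x)$.
\end{theorem}

The proof covers both $C_p(\{x_0\})=0$ and $C_p(\{x_0\})>0$.

\begin{corollary}\label{cor:char}
Let $x_0\in\overline E\setminus E$ and $C_p(X\setminus B_{r_0})>0$ for some $r_0>0$. Then $E$ is thin at $x_0$ if and only if there is one nonnegative bounded superharmonic function $u$ in some neighborhood of $x_0$ with $u(x_0)<\liminf_{E\ni x\to x_0}u(x)$.
\end{corollary}

\begin{proof}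
If $E$ is thin, apply Theorem~\ref{thm:main} with $\rho=r_0$. Conversely, if such a $u$ exists, apply Theorem~\ref{thm:weak} with $u_1=u_2=u$.
\end{proof}

The function in Theorem~\ref{thm:main} is a capacitary potential. For $A\subset H$ with $H$ open, a \emph{potential of $A$ in $H$} is a function $u\in N_0^{1,p}(H)$ with $0\le u\le1$, $u=1$ q.e.\ on $A$ and $F(u)=\operatorname{cap}_p(A,H)$. Its lower semicontinuous regularization is
\[
u^*(x)=\lim_{r\to0}\,\operatorname*{ess\,inf}_{B(x,r)}u .
\]
The estimate behind Theorem~\ref{thm:main} has the following form.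

\begin{theorem}\label{thm:wolff}
Let $C_p(X\setminus B_\rho)>0$ and $0<4r\le\rho/2$. There is a constant $C$, depending only on $p$ and the doubling and Poincar\'e constants, such that for every $A\subset B_\rho$ with $\operatorname{cap}_p(A,B_\rho)<\infty$, every potential $u$ of $A$ in $B_\rho$ satisfies
\[
u^*(x_0)\le C\langle u^p\rangle_{B_r}^{1/p}+C\int_0^{2r}\Bigl(\frac{\operatorname{cap}_p(A\cap B_t,B_{2t})}{\operatorname{cap}_p(B_t,B_{2t})}\Bigr)^{1/(p-1)}\frac{dt}t .
\]
\end{theorem}

\subsection*{The method}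
A radial computation in Euclidean $\mathbb R^n$ explains the form of this bound. Let $u(x)=\psi(|x|)$ with $\psi$ nonincreasing, suppose that the vector field $|\nabla u|^{p-2}\nabla u$ is $C^1$, and let $\nu$ be the measure with density $-\operatorname{div}(|\nabla u|^{p-2}\nabla u)$, the \emph{Riesz measure} of $u$. If $\omega_n$ is the area of the unit sphere, the divergence theorem gives $\nu(B_t)=\omega_nt^{n-1}|\psi'(t)|^{p-1}$, while $\mu(B_t)=\omega_nt^n/n$. Hence
\begin{equation}\label{eq:radial}
u(0)=\psi(r)+\int_0^r\Bigl(\frac{t^p\,\nu(B_t)}{n\,\mu(B_t)}\Bigr)^{1/(p-1)}\frac{dt}t .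
\end{equation}
If $\nu(B_t)$ is bounded by a capacity of $A\cap B_t$, as one expects for a potential of $A$, and $\mu(B_t)/t^p$ is replaced by $\operatorname{cap}_p(B_t,B_{2t})$, then \eqref{eq:radial} becomes the bound of Theorem~\ref{thm:wolff}.

On a metric space neither the equation nor $\nu$ is at hand, and $F$ need not even be differentiable (Example~\ref{ex:square}). But $F$ is convex, so it has subgradients. In Section~\ref{sec:riesz} we choose, at a potential $u$, a subgradient $L$ that is a positive functional, and we show that the chain and Leibniz rules for upper gradients determine $L$ on functions of the form $h(u)\eta$ up to a controlled error. These are the only test functions needed for the iteration in Section~\ref{sec:iter}, which replaces \eqref{eq:radial} when there is no symmetry. Sections~\ref{sec:open} and \ref{sec:proof} produce the open set $A$ and complete the proof of Theorem~\ref{thm:main}.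

\section{Tools}\label{sec:tools}

\subsection*{Standard facts}
The general reference is \cite{BB}. The capacity $C_p$ is monotone and countably subadditive, a set with $C_p=0$ has measure zero and is avoided by $p$-a.e.\ curve, and functions in $N^{1,p}(X)$ are finite q.e. Changing $f\in N^{1,p}(X)$ on a set with $C_p=0$ gives a function in $N^{1,p}(X)$ with the same $g_f$. We therefore identify functions that agree q.e.\ and read pointwise constraints q.e.; this changes neither $N_0^{1,p}$, nor energies, nor capacities. Since $g_{f+h}\le g_f+g_h$ and $g_{\lambda f}=|\lambda|g_f$, the functional $F^{1/p}$ is a seminorm and $F$ is convex. Since $g_f$ is a $p$-weak upper gradient of $\min\{1,f_+\}$, truncation does not increase $F$, and in both capacities one may use functions with values in $[0,1]$. If $\mu(N)=0$, then $p$-a.e.\ curve meets $N$ in a set of length zero (take $\varrho=\infty$ on a Borel null set containing $N$). The letters $C,c$ denote positive constants whose value may change.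

\begin{itemize}
\item[(A)] $X$ is proper (closed bounded sets are compact) and connected \cite[Ch.~3, 4]{BB}.
\item[(B)] If $f\in N^{1,p}(X)$, then for $p$-a.e.\ curve $\gamma$ the function $f\circ\gamma$ is absolutely continuous with $|(f\circ\gamma)'|\le g_f\circ\gamma$ a.e. Conversely, if $0\le g\in L^p(X)$ and for $p$-a.e.\ $\gamma$ the function $f\circ\gamma$ is absolutely continuous with $|(f\circ\gamma)'|\le g\circ\gamma$ a.e., then $g$ is a $p$-weak upper gradient of $f$. Moreover, $g_f=g_h$ a.e.\ on $\{f=h\}$, and $g_f=0$ a.e.\ on $\{f=a\}$ for each constant $a$ \cite[Ch.~2]{BB}.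
\item[(C)] There are $\kappa>1$ and $\Lambda\ge1$ with $\langle|f-\langle f\rangle_B|^{\kappa p}\rangle_B^{1/\kappa p}\le Cr\langle g_f^p\rangle_{\Lambda B}^{1/p}$ for all balls $B$ of radius $r$ and all $f\in N^{1,p}(X)$ (Haj\l asz--Koskela; see \cite[Ch.~4]{BB}); the constants depend only on $p$ and the doubling and Poincar\'e constants. If $\Omega$ is bounded and open with $C_p(X\setminus\Omega)>0$, then $\int_X|f|^p\,d\mu\le C_\Omega F(f)$ for $f\in N_0^{1,p}(\Omega)$ \cite[Ch.~5]{BB}.
\item[(D)] Every $f\in N^{1,p}(X)$ is \emph{quasicontinuous}: for each $\varepsilon>0$ there is an open $O$ with $C_p(O)<\varepsilon$ such that $f|_{X\setminus O}$ is real-valued and continuous. Also, $C_p$ is an outer capacity: $C_p(E)=\inf C_p(G)$ over open $G\supset E$ \cite{BBS}.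
\item[(E)] If $u$ is a bounded superminimizer in $\Omega$, then $u^*$ is superharmonic in $\Omega$ and $u^*=u$ q.e.\ in $\Omega$ (\cite{KM}; \cite[Ch.~8, 9]{BB}).
\end{itemize}

We use one family of cutoff functions,
\[
\zeta_r=\min\{1,(2-2d(\cdot,x_0)/r)_+\},\qquad r>0 .
\]
Thus $0\le\zeta_r\le1$, $\zeta_r=1$ on $B_{r/2}$, $\zeta_r=0$ off $B_r$, and $\zeta_r$ is $(2/r)$-Lipschitz, so that $g_{\zeta_r}\le(2/r)1_{B_r}$ a.e.\ by (B).

\subsection*{Calculus along curves}
Let $h$ be Lipschitz and piecewise $C^1$ on $[0,1]$: there is a finite set $S\ni0,1$ such that $h$ is $C^1$ on $[0,1]\setminus S$. We put $h'=0$ on $S$. The next lemma contains the chain and Leibniz rules. The point to notice in \eqref{eq:chain} is that $\eta h'(u)$ is added to $\alpha$ \emph{with its sign}, inside the absolute value.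

\begin{lemma}\label{lem:chain}
Let $u,\eta\in N^{1,p}(X)$ with $0\le u\le1$ and $\eta$ bounded, let $h$ be as above and $\alpha\in\mathbb R$. Then $f=\alpha u+h(u)\eta\in N^{1,p}(X)$ and
\begin{equation}\label{eq:chain}
g_f\le|\alpha+\eta h'(u)|\,g_u+|h(u)|\,g_\eta\quad\text{a.e.}
\end{equation}
If $h(0)=0$, then also $h(u)\in N^{1,p}(X)$ and $g_{h(u)}\le|h'(u)|g_u$ a.e.
\end{lemma}

\begin{proof}
Let $\gamma$ be a curve on which (B) holds for $u$ and $\eta$, and put $a=u\circ\gamma$, $b=\eta\circ\gamma$. Then $h(a)$ and $h(a)b$ are absolutely continuous. Where $a$ is differentiable and $a\notin S$, the chain rule gives $(h(a))'=h'(a)a'$. For $c\in S$ we have $a'=0$ at every nonisolated point of $\{a=c\}$ where $a'$ exists, hence a.e.\ on that set, and where $a'=0$ also $(h(a))'=0$ because $h$ is Lipschitz. So $(h(a))'=h'(a)a'$ a.e., and $(f\circ\gamma)'=(\alpha+bh'(a))a'+h(a)b'$ a.e. The right side of \eqref{eq:chain} is in $L^p$ because $\eta,h,h'$ are bounded, and $|f|\le|\alpha|u+C|\eta|$. The converse part of (B) gives \eqref{eq:chain}.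 The last claim follows in the same way, with $|h(u)|\le Cu$.
\end{proof}

Since $g_u=0$ a.e.\ on $\{u\in S\}$, the convention for $h'$ on $S$ affects no integral below. We record the two special cases
\begin{equation}\label{eq:leibniz}
g_{\zeta_r\varphi}\le g_\varphi+\frac2r\varphi,\qquad g_{\varphi^p}\le p\varphi^{p-1}g_\varphi\qquad\text{for }\varphi\in N^{1,p}(X),\ 0\le\varphi\le1 .
\end{equation}

\subsection*{Compactness}
The direct method needs limits that respect constraints imposed q.e., not only a.e.

\begin{lemma}\label{lem:compact}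
If $(f_i)$ is bounded in $N^{1,p}(X)$, then there are convex combinations $\hat f_j$ of tails of a subsequence that converge in $L^p$ and q.e.\ to some $f\in N^{1,p}(X)$ with $F(f)\le\liminf_iF(f_i)$.
\end{lemma}

\begin{proof}
Take the $f_i$ finite everywhere. As $1<p<\infty$, we may pass to a subsequence along which $F(f_i)$ tends to the lower limit and $(f_i,g_{f_i})$ converges weakly in $L^p\times L^p$ to some $(f,g)$; then $\int g^p\,d\mu\le\liminf_iF(f_i)$. By Mazur's lemma, convex combinations $(\hat f_j,\hat g_j)$ of tails converge to $(f,g)$ in norm, and $\hat g_j$ is a $p$-weak upper gradient of $\hat f_j$. Pass to a further subsequence so that $\hat f_j\to f$ a.e.\ and $\sum_j\|\hat g_j-g\|_{L^p}<\infty$. Then $g+\sum_j|\hat g_j-g|\in L^p$, so for $p$-a.e.\ $\gamma$ we have $\int_\gamma g\,ds<\infty$ and $\int_\gamma|\hat g_j-g|\,ds\to0$ (Fuglede's lemma).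

Let $N$ be the set where $(\hat f_j)$ has no finite limit; $\mu(N)=0$. By (B), for $p$-a.e.\ $\gamma$ and all $j$ and $s<t$,
\[
|\hat f_j(\gamma(s))-\hat f_j(\gamma(t))|\le\int_s^t\hat g_j\circ\gamma\le\int_s^tg\circ\gamma+\int_\gamma|\hat g_j-g|\,ds,
\]
so the functions $\hat f_j\circ\gamma$ are equicontinuous. They converge at a.e.\ parameter, since $\gamma^{-1}(N)$ has length zero for $p$-a.e.\ $\gamma$, and hence at every parameter. Thus $p$-a.e.\ curve avoids $N$. Then $0$ is a $p$-weak upper gradient of $1_N$, so $\|1_N\|_{N^{1,p}}=0$ and $C_p(N)=0$. Redefine $f=\lim_j\hat f_j$ off $N$ and $f=0$ on $N$. Letting $j\to\infty$ in the display shows that $g$ is a $p$-weak upper gradient of $f$.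
\end{proof}

\subsection*{Uniform estimates in balls centered at $x_0$}
From now on $\rho>0$ is fixed with $C_p(X\setminus B_\rho)>0$. In particular, $X\setminus B_\rho\ne\emptyset$. The constant $C_\Omega$ in (C) depends on $\Omega$, but an iteration over infinitely many scales needs one constant for all small balls. A constant is called \emph{structural} if it depends only on $p$ and the doubling and Poincar\'e constants.

\begin{lemma}\label{lem:sob}
There is a structural constant $C_0$ such that $\mu(B_r)\le C_0\mu(B_{r/2})$ for all $r>0$ and, for $0<r\le\rho/2$ and $\varphi\in N_0^{1,p}(B_r)$,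
\begin{equation}\label{eq:sob}
\langle|\varphi|^{\kappa p}\rangle_{B_r}^{1/\kappa}\le C_0r^p\langle g_\varphi^p\rangle_{B_r},\qquad\int_{B_r}|\varphi|^p\,d\mu\le C_0r^pF(\varphi).
\end{equation}
Consequently, if $2t\le\rho/2$ and $E$ is measurable, then
\[
\operatorname{cap}_p(E\cap B_t,B_{2t})\ge\frac{\mu(E\cap B_t)}{C_0(2t)^p},\qquad\frac{\mu(B_t)}{C_0(2t)^p}\le\operatorname{cap}_p(B_t,B_{2t})\le\frac{\mu(B_{2t})}{t^p}.
\]
\end{lemma}

\begin{proof}
The continuous function $d(\cdot,x_0)$ takes the value $0$ and a value at least $\rho\ge2r$, so by connectedness there is $y$ with $d(y,x_0)=2r$. The ball $B'=B(y,r)$ is disjoint from $B_r$ and contained in $B=B_{3r}$, and $B\subset B(y,5r)$ gives $\mu(B')\ge c\mu(B)$. As $\varphi=0$ on $B'$,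
\[
|\langle\varphi\rangle_B|^{\kappa p}=\langle|\varphi-\langle\varphi\rangle_B|^{\kappa p}\rangle_{B'}\le C\langle|\varphi-\langle\varphi\rangle_B|^{\kappa p}\rangle_B .
\]
Hence (C) gives $\langle|\varphi|^{\kappa p}\rangle_B^{1/\kappa}\le Cr^p\langle g_\varphi^p\rangle_{\Lambda B}$. On the right, $g_\varphi=0$ a.e.\ off $B_r$, so $\langle g_\varphi^p\rangle_{\Lambda B}\le\langle g_\varphi^p\rangle_{B_r}$; on the left, $\mu(B)\le C\mu(B_r)$. This is the first inequality in \eqref{eq:sob}, and H\"older's inequality gives the second. The lower capacity bounds follow from the second inequality in $B_{2t}$, since an admissible $\varphi$ has $\int|\varphi|^p\,d\mu\ge\mu(E\cap B_t)$. The upper bound follows by testing with $\zeta_{2t}$.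
\end{proof}

In view of this lemma it is convenient to normalize capacities by $\mu(B_r)/r^p$. For $A\subset X$, $r>0$ and $\lambda\in\{2,4\}$ put
\[
\Theta_\lambda(A,r)=\frac{r^p\operatorname{cap}_p(A\cap B_r,B_{\lambda r})}{\mu(B_r)} .
\]
Then $\Theta_\lambda$ increases with $A$ and $\Theta_4\le\Theta_2$. The integrand in \eqref{eq:thin} has no evident monotonicity in the radius, because both sets in the condenser grow; a cutoff argument still allows us to pass from the integral to a dyadic sum.

\begin{lemma}\label{lem:dyadic}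
Let $A\subset X$, $0<4r\le\rho/2$ and $r_i=2^{1-i}r$ for $i\ge1$. Then, with a structural constant $C$,
\[
\sum_{i\ge1}\Theta_2(A,r_i)^{1/(p-1)}\le C\int_0^{2r}\Bigl(\frac{\operatorname{cap}_p(A\cap B_t,B_{2t})}{\operatorname{cap}_p(B_t,B_{2t})}\Bigr)^{1/(p-1)}\frac{dt}t .
\]
\end{lemma}

\begin{proof}
Let $s=r_i$ and $s\le t\le2s$, so that $2t\le4r\le\rho/2$. If $0\le\varphi\le1$ is admissible for $\operatorname{cap}_p(A\cap B_t,B_{2t})$, then $\zeta_{2s}\varphi$ is admissible for $\operatorname{cap}_p(A\cap B_s,B_{2s})$. By \eqref{eq:leibniz} and \eqref{eq:sob} in $B_{2t}$,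
\[
F(\zeta_{2s}\varphi)^{1/p}\le F(\varphi)^{1/p}+\frac1s\|\varphi\|_{L^p}\le\Bigl(1+C_0^{1/p}\frac{2t}s\Bigr)F(\varphi)^{1/p}\le(1+4C_0^{1/p})F(\varphi)^{1/p}.
\]
Also $\operatorname{cap}_p(B_t,B_{2t})\le s^{-p}\mu(B_{4s})\le C_0^2s^{-p}\mu(B_s)$. Together,
\[
\Theta_2(A,s)\le C\,\frac{\operatorname{cap}_p(A\cap B_t,B_{2t})}{\operatorname{cap}_p(B_t,B_{2t})}\qquad\text{for }s\le t\le2s .
\]
Raise this to the power $1/(p-1)$, integrate $dt/t$ over $[r_i,2r_i]$, which has mass $\log2$, and sum over $i$.
\end{proof}

\section{A substitute for the Riesz measure}\label{sec:riesz}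

In this section $H=B_R$ with $0<R\le\rho$, $A\subset H$, and
\[
\mathcal W=N_0^{1,p}(H),\qquad K=\{\varphi\in\mathcal W:\varphi\ge1\text{ q.e.\ on }A\}.
\]
Note that $C_p(X\setminus H)\ge C_p(X\setminus B_\rho)>0$. Some such condition is needed for potentials to carry information: if $H=X$, the constant $1$ lies in $K$ and has energy zero.

\begin{lemma}\label{lem:pot}
If $K\ne\emptyset$, then $A$ has a potential in $H$. Every potential $u$ is a superminimizer in $H$, so $u^*$ is superharmonic in $H$, $0\le u^*\le1$ and $u^*=u$ q.e.\ in $H$.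
\end{lemma}

\begin{proof}
A minimizing sequence for $F$ in $K$ is bounded in $N^{1,p}(X)$ by the second part of (C). Apply Lemma~\ref{lem:compact}. As $K$ is convex, the $\hat f_j$ lie in $K$; the constraints $\hat f_j=0$ q.e.\ off $H$ and $\hat f_j\ge1$ q.e.\ on $A$ pass to the q.e.\ limit $f$ by countable subadditivity. So $f\in K$ minimizes $F$, and $u=\min\{1,f_+\}$ is a potential.

Let $u$ be any potential and $0\le\varphi\in\mathcal W$. Then $u+\varphi\in K$, so $F(u)\le F(u+\varphi)$. By (B), $g_u=g_{u+\varphi}$ a.e.\ on $\{\varphi=0\}$; subtracting the finite integrals over this set gives the superminimizer inequality. Now apply (E).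
\end{proof}

Fix a potential $u$ of $A$ in $H$. In Euclidean space $F$ is differentiable, with derivative $\varphi\mapsto p\int|\nabla u|^{p-2}\nabla u\cdot\nabla\varphi\,dx$ at $u$. This functional is linear, and it is nonnegative when $\varphi\ge0$ on $A$, because then $u+\varepsilon\varphi\in K$; it is the weak form of $\varphi\mapsto p\int\varphi\,d\nu$. In general we only have the one-sided derivative
\[
P(\varphi)=\lim_{\varepsilon\to0+}\frac{F(u+\varepsilon\varphi)-F(u)}\varepsilon,\qquad\varphi\in\mathcal W .
\]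
The limit exists and is finite because $\varepsilon\mapsto F(u+\varepsilon\varphi)$ is convex and finite on $\mathbb R$. The functional $P$ is \emph{sublinear}: $P(\lambda\varphi)=\lambda P(\varphi)$ for $\lambda\ge0$, and $P(\varphi+\psi)\le P(\varphi)+P(\psi)$ because $F(u+\varepsilon(\varphi+\psi))\le\frac12F(u+2\varepsilon\varphi)+\frac12F(u+2\varepsilon\psi)$. A linear functional $L\le P$ is a \emph{subgradient} of $F$ at $u$. The following example shows what can go wrong, and what survives.

\begin{example}\label{ex:square}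
Let $p=2$ and $X=\mathbb R^2$ with Lebesgue measure and the norm $\|x\|=\max\{|x_1|,|x_2|\}$. The norm is comparable to the Euclidean one, so the standing assumptions hold; balls are squares.

\emph{The energy.} For Lipschitz $f$ with compact support, $g_f=|\partial_1f|+|\partial_2f|$ a.e. Indeed, an arc-length parametrized curve has $|\gamma_1'|,|\gamma_2'|\le1$, and $p$-a.e.\ curve spends no length where $f$ is not differentiable, which gives ``$\le$'' by (B). Conversely, the segments $t\mapsto x+t(1,\pm1)$ are parametrized by arc length, and by Fubini's theorem (B) holds on a.e.\ line in these directions, so $|\partial_1f\pm\partial_2f|\le g_f$ a.e.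

\emph{A potential.} Let $H=B(0,2)$, $A=\{\|x\|\le1\}$ and $c=1/\log2$. Write $x=t\omega$ with $t=\|x\|$ and $\omega\in\Sigma=\{\|\omega\|=1\}$. Then $dx=t\,dt\,d\sigma(\omega)$, where $\sigma$ is length measure on $\Sigma$ and $\sigma(\Sigma)=8$; in the sector $|x_2|<x_1$ this is the substitution $x=(t,ts)$, $|s|<1$. The rays $t\mapsto t\omega$ are parametrized by arc length, so for $\varphi\in K$ and $\sigma$-a.e.\ $\omega$,
\[
1\le\int_1^2g_\varphi(t\omega)\,dt\le\Bigl(\int_1^2g_\varphi(t\omega)^2\,t\,dt\Bigr)^{1/2}(\log2)^{1/2},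
\]
and therefore $F(\varphi)\ge8c$. The function $u$ equal to $1$ on $A$, to $c\log(2/\|x\|)$ on $H\setminus A$ and to $0$ off $H$ has $g_u=c/\|x\|$ on $H\setminus A$ and $F(u)=8c^2\log2=8c$. So $u$ is a potential.

\emph{$P$ is not linear.} In each of the four sectors of $H\setminus A$ let $\partial_n$ and $\partial_\tau$ be the derivatives along the outer unit normal $n$ and a unit tangent $\tau$ of the squares $\|x\|=t$; these are coordinate directions up to sign. For Lipschitz $\varphi\in\mathcal W$ we have $g_{u+\varepsilon\varphi}=|-c/t+\varepsilon\partial_n\varphi|+\varepsilon|\partial_\tau\varphi|$ on $H\setminus A$ and $g_{u+\varepsilon\varphi}=\varepsilon g_\varphi$ on $A$, so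
\[
P(\varphi)=2c\int_{H\setminus A}\bigl(-\partial_n\varphi+|\partial_\tau\varphi|\bigr)\frac{dx}{\|x\|}.
\]
Every measurable $\theta$ with $|\theta|\le1$ gives a linear functional below $P$ on Lipschitz functions, namely $L_\theta(\varphi)=2c\int_{H\setminus A}(-\partial_n\varphi+\theta\,\partial_\tau\varphi)\,dx/\|x\|$.

\emph{Not every $L_\theta$ is positive.} Take $\theta=0$ and $0\le\varphi\not\equiv0$ with compact support in $\{|x_2|<x_1,\ 1<x_1<2\}$. Integration by parts gives $L_0(\varphi)=-2c\int\partial_1\varphi\,x_1^{-1}\,dx=-2c\int\varphi\,x_1^{-2}\,dx<0$.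

\emph{One $L_\theta$ is.} Take $\theta=-x\cdot\tau/\|x\|$. Since $x=\|x\|n+(x\cdot\tau)\tau$, we get $-\partial_n\varphi+\theta\,\partial_\tau\varphi=-\frac d{dt}\varphi(t\omega)$, and
\[
L_\theta(\varphi)=-2c\int_\Sigma\int_1^2\frac d{dt}\varphi(t\omega)\,dt\,d\sigma(\omega)=2c\int_\Sigma\varphi\,d\sigma .
\]
This is a positive measure carried by $A$.

\emph{What all $L_\theta$ share.} For $\varphi=h(u)\eta$ with $\eta$ Lipschitz, $\partial_n\varphi=-(c/t)h'(u)\eta+h(u)\partial_n\eta$ and $\partial_\tau\varphi=h(u)\partial_\tau\eta$. Hence $L_\theta(\varphi)=2\int\eta h'(u)g_u^2\,dx+e$ with $|e|\le2\int|h(u)|g_\eta g_u\,dx$, whatever $\theta$ is. The ambiguity sits only in the term with $g_\eta$, and that term is estimated in absolute value anyway.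
\end{example}

The example sets two tasks: to select a positive subgradient, and to prove the last formula without coordinates. For the first we use the Hahn--Banach theorem in its algebraic form: a finite sublinear functional $q$ on a real vector space dominates some linear functional. Applied to $P$ itself, it might return a functional like $L_0$. We therefore first lower $P$ to a sublinear $q$ that is nonpositive on functions $\le0$ on $A$; minimality of $u$ is what keeps $q$ finite.

\begin{lemma}\label{lem:L}
There is a linear functional $L\colon\mathcal W\to\mathbb R$ with $L\le P$ such that $L(\varphi)\le L(\psi)$ whenever $\varphi\le\psi$ q.e.\ on $A$. In particular, $L(\varphi)\ge0$ if $\varphi\ge0$ q.e.\ on $A$, and $L(\varphi)=0$ if $\varphi=0$ q.e.\ on $A$. Moreover, if $\eta\in\mathcal W$ is bounded and $h$ is Lipschitz and piecewise $C^1$ on $[0,1]$, then $h(u)\eta\in\mathcal W$ and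
\begin{equation}\label{eq:L}
\Bigl|L(h(u)\eta)-p\int\eta\,h'(u)\,g_u^p\,d\mu\Bigr|\le p\int|h(u)|\,g_\eta\,g_u^{p-1}\,d\mu .
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal A=\{a\in\mathcal W:a\ge0\text{ q.e.\ on }A\}$, a convex cone. For $a\in\mathcal A$ and $\varepsilon>0$ we have $u+\varepsilon a\in K$, so $P(a)\ge0$. Put
\[
q(\varphi)=\inf_{a\in\mathcal A}P(\varphi+a).
\]
Then $q\le P$, and $0\le P(a)\le P(\varphi+a)+P(-\varphi)$ gives $q(\varphi)\ge-P(-\varphi)>-\infty$. As $\mathcal A$ is a cone, $q(\lambda\varphi)=\lambda q(\varphi)$ for $\lambda>0$, and $q(0)=0$. For $a,b\in\mathcal A$ we have $q(\varphi+\psi)\le P(\varphi+a+\psi+b)\le P(\varphi+a)+P(\psi+b)$, so $q$ is subadditive. Let $L\le q$ be linear. For $a\in\mathcal A$ we get $-L(a)=L(-a)\le q(-a)\le P(-a+a)=0$. Applying this to $a=\psi-\varphi$ gives monotonicity.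

For \eqref{eq:L} let $\varphi=h(u)\eta$, which lies in $\mathcal W$ by Lemma~\ref{lem:chain}, and let $b=\eta h'(u)g_u+|h(u)|g_\eta\in L^p$. Let $0<\varepsilon\le1$ be so small that $1+\varepsilon\eta h'(u)\ge0$ everywhere. Then \eqref{eq:chain}, with $\alpha=1$ and $\varepsilon\eta$ in place of $\eta$, gives $0\le g_{u+\varepsilon\varphi}\le g_u+\varepsilon b$ a.e. The quotients $((g_u+\varepsilon b)^p-g_u^p)/\varepsilon$ tend to $pg_u^{p-1}b$ and are bounded in absolute value by $p(g_u+|b|)^{p-1}|b|\in L^1$, by the mean value theorem and H\"older's inequality. Dominated convergence gives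
\[
L(\varphi)\le P(\varphi)\le p\int\eta h'(u)g_u^p\,d\mu+p\int|h(u)|g_\eta g_u^{p-1}\,d\mu .
\]
Only this upper bound is available for $P$. But $L$ is linear, so the same bound with $-h$ in place of $h$ is a lower bound for $L(\varphi)$, and \eqref{eq:L} follows.
\end{proof}

We never represent $L$ by a measure; monotonicity and \eqref{eq:L} are all that is used. Fix such an $L$ and define the mass of $L$ at scale $r$ by
\[
M(r)=L(\zeta_r)\ge0,\qquad0<r\le R .
\]
It plays the role of $p\nu(B_r)$. The total mass is easy to find: $P(\pm u)=\pm pF(u)$ by homogeneity of $F$, so $L(u)=pF(u)$, and thus $L(\varphi)=p\operatorname{cap}_p(A,H)$ for every $\varphi\in\mathcal W$ equal to $1$ on $A$. (In Example~\ref{ex:square} both sides are $16c$.) We need a local version. If $w=1$ on $A\cap B_r$, then \eqref{eq:L} with $h=1$ bounds $L(w)$ by $p\int g_wg_u^{p-1}\,d\mu$, and H\"older's inequality would bring in the full energy of $u$, which does not become small with $r$. A Caccioppoli inequality, obtained from the fact that $L$ does not see functions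 vanishing on $A$, localizes the energy.

\begin{lemma}\label{lem:mass}
For $0<r\le R$ we have $M(r)\le p^{p+1}\operatorname{cap}_p(A\cap B_r,H)$. In particular, if $4r\le R$, then $r^pM(r)/\mu(B_r)\le p^{p+1}\Theta_4(A,r)$.
\end{lemma}

\begin{proof}
Let $w\in\mathcal W$ with $0\le w\le1$ and $w=1$ on $A\cap B_r$. Put $I=\int w^pg_u^p\,d\mu<\infty$ and $J=\int w^{p-1}g_wg_u^{p-1}\,d\mu$, so that $J\le I^{(p-1)/p}F(w)^{1/p}$ by H\"older's inequality. On $A$ we have $\zeta_r\le w^p$, since $w=1$ on $A\cap B_r$ and $\zeta_r=0$ off $B_r$. By monotonicity, \eqref{eq:L} with $h=1$ and $\eta=w^p$, and \eqref{eq:leibniz},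
\[
M(r)\le L(w^p)\le p^2J .
\]
Since $(1-u)w^p=0$ q.e.\ on $A$, \eqref{eq:L} with $h(s)=1-s$ gives $0=L((1-u)w^p)\le-pI+p^2J$. Thus $I\le pI^{(p-1)/p}F(w)^{1/p}$, that is, $I\le p^pF(w)$. Hence $M(r)\le p^2(p^pF(w))^{(p-1)/p}F(w)^{1/p}=p^{p+1}F(w)$. Take the infimum over $w$. If $4r\le R$, then $B_{4r}\subset H$ and $\operatorname{cap}_p(A\cap B_r,H)\le\operatorname{cap}_p(A\cap B_r,B_{4r})$.
\end{proof}

\section{The pointwise estimate}\label{sec:iter}

We keep the notation of Section~\ref{sec:riesz}. The aim is a discrete, one-sided version of \eqref{eq:radial}.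

\begin{proposition}\label{prop:point}
Let $u$ be a potential of $A$ in $H=B_R$, let $0<4r_1\le\min\{R,\rho/2\}$ and $r_i=2^{1-i}r_1$ for $i\ge1$. Then, with a structural constant $C$,
\[
u^*(x_0)\le C\langle u^p\rangle_{B_{r_1}}^{1/p}+C\sum_{i\ge1}\Theta_4(A,r_i)^{1/(p-1)} .
\]
\end{proposition}

In the radial model, $u$ increases by about $(r_i^p\nu(B_{r_i})/\mu(B_{r_i}))^{1/(p-1)}$ across the $i$th dyadic annulus. In general we shall construct levels $l_i$, one for each ball, that bound the essential infimum of $u$ on the ball from above, and estimate the increments $l_{i+1}-l_i$. This needs an inequality at a single scale, for the part of $u$ above a level $l$ measured in a unit $d$.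

The choice of test function is forced. All we know about the size of $L$ is that $L(\varphi)\le M(r)$ when $\varphi\le\zeta_r$. So in $\varphi=h(u)\zeta_r^p$ the function $h$ must vanish below $l$ and stay below $1$ however large $v=(u-l)_+/d$ is. Then $h'$ must decay, say like $d^{-1}(1+v)^{-\tau}$ with $\tau>1$. The weighted energy that \eqref{eq:L} then controls is the energy of a function growing like $v^{1-\tau/p}$, while the error term contains $(1+v)^{\tau(p-1)}$. The Sobolev exponent $\kappa>1$ makes up for this loss when $\tau$ is close to $1$. Fix $\tau$, depending only on $p$ and $\kappa$, with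
\begin{equation}\label{eq:tau}
1<\tau<\min\Bigl\{p,\frac p{p-1}\Bigr\},\qquad\kappa(p-\tau)\ge\gamma:=\tau(p-1).
\end{equation}
This is possible because at $\tau=1$ the second condition reads $\kappa(p-1)\ge p-1$ and holds strictly. Put $\beta=1-\tau/p\in(0,1)$, and note that $0<p-\tau\le\gamma\le p$.

\begin{lemma}\label{lem:scale}
Let $0<r\le\min\{R,\rho/2\}$, $l\ge0$, $d>0$, $v=(u-l)_+/d$ and $z=(1+v)^\beta-1$. Then, with a structural constant $C_1$,
\begin{equation}\label{eq:scale}
\langle(z\zeta_r)^{\kappa p}\rangle_{B_r}^{1/\kappa}\le C_1\Bigl[d^{1-p}\frac{r^pM(r)}{\mu(B_r)}+\langle1_{\{u>l\}}(1+v)^\gamma\rangle_{B_r}\Bigr].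
\end{equation}
\end{lemma}

\begin{proof}
Write $\zeta=\zeta_r$ and let $h(s)=1-(1+(s-l)_+/d)^{1-\tau}$. Then $0\le h<1$, $h(u)=0$ on $\{u\le l\}$, and $h'(u)=(\tau-1)d^{-1}(1+v)^{-\tau}$ on $\{l<u<1\}$. Since $h(u)\zeta^p\le\zeta$, monotonicity gives $L(h(u)\zeta^p)\le M(r)$. Put
\[
I=\int_{\{u>l\}}\zeta^p(1+v)^{-\tau}g_u^p\,d\mu<\infty,\qquad T=\int_{B_r\cap\{u>l\}}(1+v)^\gamma\,d\mu .
\]
By \eqref{eq:L} with $\eta=\zeta^p$ and \eqref{eq:leibniz},
\[
\frac{p(\tau-1)}dI\le M(r)+p^2\int_{\{u>l\}}\zeta^{p-1}g_\zeta\,g_u^{p-1}\,d\mu .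
\]
The last integrand equals $a^{p-1}b$ with $a=\zeta g_u(1+v)^{-\tau/p}$ and $b=g_\zeta(1+v)^{\gamma/p}$. For $\sigma>0$ we have $a^{p-1}b\le\sigma a^p+\sigma^{1-p}b^p$ (consider $b\le\sigma a$ and $b>\sigma a$). With $\sigma=(\tau-1)/(2pd)$ the term $p^2\sigma I$ is half of the left side and can be absorbed. As $g_\zeta\le(2/r)1_{B_r}$, we get
\[
d^{-p}I\le Cd^{1-p}M(r)+Cr^{-p}T .
\]
Now $z=\Phi(u)$ with $\Phi$ Lipschitz and piecewise $C^1$, $z=0$ on $\{u\le l\}$, and $0\le\Phi'(u)\le d^{-1}(1+v)^{-\tau/p}1_{\{u>l\}}$. Also $z^p\le(1+v)^{p-\tau}1_{\{u>l\}}\le(1+v)^\gamma1_{\{u>l\}}$. By \eqref{eq:chain} with $\alpha=0$ we have $g_{z\zeta}\le\zeta\Phi'(u)g_u+zg_\zeta$, so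
\[
F(z\zeta)\le2^{p-1}\bigl(d^{-p}I+(2/r)^pT\bigr)\le Cd^{1-p}M(r)+Cr^{-p}T .
\]
The first inequality in \eqref{eq:sob}, applied to $z\zeta\in N_0^{1,p}(B_r)$, gives \eqref{eq:scale}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:point}]
Write $D_i=B_{r_i}$ and $m_i=(r_i^pM(r_i)/\mu(D_i))^{1/(p-1)}$. By Lemma~\ref{lem:mass}, which applies since $4r_i\le R$, we have $m_i\le C\Theta_4(A,r_i)^{1/(p-1)}$.

\emph{The levels.} Let $\delta\in(0,1)$ be a structural constant, fixed below. Put $l_0=0$ and, for $i\ge0$,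
\[
d_i=\bigl(\delta^{-1}\langle(u-l_i)_+^\gamma\rangle_{D_{i+1}}\bigr)^{1/\gamma},\qquad l_{i+1}=l_i+d_i .
\]
Thus, if $d_i>0$, it is the unit in which the excess of $u$ over $l_i$ has $\gamma$th moment exactly $\delta$ on $D_{i+1}$. If $e_i=\operatorname{ess\,inf}_{D_{i+1}}u$, then $(e_i-l_i)_+^\gamma\le\langle(u-l_i)_+^\gamma\rangle_{D_{i+1}}=\delta d_i^\gamma\le d_i^\gamma$, so $e_i\le l_{i+1}$. Letting $i\to\infty$,
\begin{equation}\label{eq:levels}
u^*(x_0)\le\sum_{i\ge0}d_i .
\end{equation}

\emph{The increments.} We claim that $\delta$ can be chosen so that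
\begin{equation}\label{eq:claim}
d_i\le\tfrac12d_{i-1}+C_2m_i,\qquad i\ge1 .
\end{equation}
The mechanism is as follows. If $d_i$ has not halved, then the second term on the right of \eqref{eq:scale} is of order $\delta$, while the left side is at least of order $\delta^{1/\kappa}$, which is much larger. The difference must be supplied by the mass $M(r_i)$.

If $d_{i-1}=0$, then $u\le l_{i-1}=l_i$ a.e.\ on $D_i\supset D_{i+1}$, so $d_i=0$. If $d_i\le\frac12d_{i-1}$, there is nothing to prove. So let $d_i>\frac12d_{i-1}>0$, and apply \eqref{eq:scale} with $l=l_i$, $d=d_i$, $r=r_i$.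

Consider the right side. On $\{u>l_i\}$ we have $(u-l_{i-1})/d_{i-1}>1$, so
\begin{equation}\label{eq:small}
\frac{\mu(D_i\cap\{u>l_i\})}{\mu(D_i)}\le\Bigl\langle\Bigl(\frac{(u-l_{i-1})_+}{d_{i-1}}\Bigr)^\gamma\Bigr\rangle_{D_i}=\delta .
\end{equation}
Since $l_i\ge l_{i-1}$ and $d_i>\frac12d_{i-1}$, also $v\le2(u-l_{i-1})_+/d_{i-1}$, whence $\langle v^\gamma\rangle_{D_i}\le2^\gamma\delta$. With $(1+v)^\gamma\le2^\gamma(1+v^\gamma)$, the right side of \eqref{eq:scale} is at most $C_1[(m_i/d_i)^{p-1}+2^\gamma(1+2^\gamma)\delta]$.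

Consider the left side. We have $\zeta_{r_i}=1$ on $D_{i+1}$ and $\langle v^\gamma\rangle_{D_{i+1}}=\delta$. For small $v$ the power $z^{\kappa p}$ is much smaller than $v^\gamma$, so we discard the small values. Choose $s_0>0$ with $C_0s_0^\gamma=\frac12$. As $v=0$ off $\{u>l_i\}$, \eqref{eq:small} and doubling give $\langle1_{\{v<s_0\}}v^\gamma\rangle_{D_{i+1}}\le s_0^\gamma C_0\delta=\delta/2$, and so $\langle1_{\{v\ge s_0\}}v^\gamma\rangle_{D_{i+1}}\ge\delta/2$. Where $v\ge s_0$ we have $z\ge c_0(1+v)^\beta$ with $c_0=1-(1+s_0)^{-\beta}>0$, and by \eqref{eq:tau},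
\[
z^{\kappa p}\ge c_0^{\kappa p}(1+v)^{\kappa(p-\tau)}\ge c_0^{\kappa p}v^\gamma .
\]
Hence $\langle(z\zeta_{r_i})^{\kappa p}\rangle_{D_i}\ge C_0^{-1}\langle z^{\kappa p}\rangle_{D_{i+1}}\ge c_1\delta$ with $c_1=c_0^{\kappa p}/(2C_0)$. Altogether,
\[
(c_1\delta)^{1/\kappa}\le C_1(m_i/d_i)^{p-1}+C_12^\gamma(1+2^\gamma)\delta,
\]
where $c_1$ and $C_1$ depend neither on $\delta$ nor on $i$. Since $\kappa>1$, we can fix $\delta\in(0,1)$ with $C_12^\gamma(1+2^\gamma)\delta\le\frac12(c_1\delta)^{1/\kappa}$. Then $(m_i/d_i)^{p-1}\ge(c_1\delta)^{1/\kappa}/(2C_1)$, that is, $d_i\le C_2m_i$. This proves \eqref{eq:claim}.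

\emph{Summation.} Summing \eqref{eq:claim} over $1\le i\le n$ gives $\sum_{i=1}^nd_i\le\frac12d_0+\frac12\sum_{i=1}^nd_i+C_2\sum_{i\ge1}m_i$, so $\sum_{i\ge0}d_i\le2d_0+2C_2\sum_{i\ge1}m_i$. Finally, $d_0=\delta^{-1/\gamma}\langle u^\gamma\rangle_{D_1}^{1/\gamma}\le\delta^{-1/\gamma}\langle u^p\rangle_{D_1}^{1/p}$ because $\gamma\le p$. Insert these bounds in \eqref{eq:levels}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wolff}]
Apply Proposition~\ref{prop:point} with $R=\rho$ and $r_1=r$, use $\Theta_4\le\Theta_2$, and bound the sum by Lemma~\ref{lem:dyadic}.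
\end{proof}

\section{Passing to an open set}\label{sec:open}

The potential of $E\cap B_s$ itself does not solve the problem: its regularization equals $1$ only q.e.\ on $E\cap B_s$, and if $C_p(E)=0$, the function $0$ is a potential. On an \emph{open} set $A$, however, $u=1$ a.e.\ forces $u^*=1$ everywhere. So we enlarge $E$ to an open set without destroying the summability of the capacities. At a single scale, quasicontinuity does this. The difficulty is that one open set has to be small at all scales simultaneously. Write $t_k=2^{-k}$.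

\begin{lemma}\label{lem:open}
Let $E$ be thin at $x_0\notin E$. There are an integer $k_1$ with $4t_{k_1}\le\rho/2$ and an open set $U\supset E\cap B_{t_{k_1}}$ such that
\[
\sum_{k>k_1}a_k^{1/(p-1)}<\infty,\qquad\text{where }a_k=\Theta_4(U,t_k).
\]
\end{lemma}

\begin{proof}
Let $\delta$ be as in \eqref{eq:thin}, and choose $k_1$ with $4t_{k_1}\le\rho/2$ and $2t_{k_1}\le\delta$. Put $e_k=\Theta_2(E,t_k)$. Lemma~\ref{lem:dyadic} with $r=t_{k_1}$ gives $\sum_{k\ge k_1}e_k^{1/(p-1)}<\infty$.

\emph{One scale.} Fix $k\ge k_1$ and write $t=t_k$. We find an open $V_k$ with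
\begin{equation}\label{eq:Vk}
E\cap B_t\subset V_k\subset B_t,\qquad\Theta_2(V_k,t)\le e_k+t^{p-1}.
\end{equation}
Let $\theta\in(0,1)$. Take $\varphi\in N_0^{1,p}(B_{2t})$ with $0\le\varphi\le1$ and $F(\varphi)\le\operatorname{cap}_p(E\cap B_t,B_{2t})+\theta$, redefined on a set of capacity zero so that $\varphi=1$ \emph{everywhere} on $E\cap B_t$. By (D) there is an open $O$ with $C_p(O)<\theta^p$ such that $\varphi|_{X\setminus O}$ is continuous, and there is $0\le\psi\le1$ with $\psi=1$ on $O$ and $\|\psi\|_{N^{1,p}}<\theta$. The set $\{\varphi>1/(1+\theta)\}\setminus O$ is relatively open in $X\setminus O$, so it equals $G\setminus O$ with $G$ open, and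
\[
V=\bigl(\{\varphi>1/(1+\theta)\}\cup O\bigr)\cap B_t=(G\cup O)\cap B_t
\]
is open and contains $E\cap B_t$. The function $f=(1+\theta)\varphi+\zeta_{2t}\psi\in N_0^{1,p}(B_{2t})$ is at least $1$ on $V$: the first term exceeds $1$ where $\varphi>1/(1+\theta)$, and the second equals $1$ on $O\cap B_t$. By \eqref{eq:leibniz},
\[
\operatorname{cap}_p(V,B_{2t})^{1/p}\le F(f)^{1/p}\le(1+\theta)\bigl(\operatorname{cap}_p(E\cap B_t,B_{2t})+\theta\bigr)^{1/p}+(1+1/t)\theta .
\]
As $\theta\to0$ the right side tends to $\operatorname{cap}_p(E\cap B_t,B_{2t})^{1/p}$, so $V_k=V$ satisfies \eqref{eq:Vk} for small $\theta$.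

\emph{All scales.} An infinite intersection of the $V_k$ need not be open, but at distance about $t_i$ from $x_0$ only the scales $k\le i$ matter. Let
\[
U=\bigcup_{i\ge k_1}U_i,\qquad U_i=V_{k_1}\cap\dots\cap V_i\cap\{x:d(x,x_0)>t_{i+2}\},
\]
which is open. Let $x\in E\cap B_{t_{k_1}}$. Since $x_0\notin E$, we have $x\ne x_0$, so $t_{i+1}\le d(x,x_0)<t_i$ for some $i\ge k_1$. Then $x\in E\cap B_{t_j}\subset V_j$ for $k_1\le j\le i$, and $x\in U_i$. Next let $k>k_1$ and $x\in U_i\cap B_{t_k}$. Then $t_{i+2}<t_k$, so $i\ge k-1\ge k_1$ and $x\in V_{k-1}$. Thus $U\cap B_{t_k}\subset V_{k-1}$. Since $4t_k=2t_{k-1}$ (this shift by one scale is the reason for using $\Theta_4$), doubling and \eqref{eq:Vk} give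
\[
a_k\le\frac{t_k^p\operatorname{cap}_p(V_{k-1},B_{2t_{k-1}})}{\mu(B_{t_k})}\le C_0\Theta_2(V_{k-1},t_{k-1})\le C_0\bigl(e_{k-1}+t_{k-1}^{p-1}\bigr).
\]
Hence $a_k^{1/(p-1)}\le C(e_{k-1}^{1/(p-1)}+t_{k-1})$, and the sum converges.
\end{proof}

\section{Proof of the Cartan property}\label{sec:proof}

Let $E$, $x_0$, $\rho$ be as in Theorem~\ref{thm:main} and $U$, $k_1$, $a_k$ as in Lemma~\ref{lem:open}. For $n\ge k_1$ put $A_n=U\cap B_{t_n}$. These sets are open, decrease with $n$, and $A_n\supset E\cap B_{t_n}$.

Let $n\ge k>k_1$ and $4t_k\le R\le\rho$. Then $\zeta_{2t_n}$ is admissible for $\operatorname{cap}_p(A_n,B_R)$, so $A_n$ has a potential $u$ in $B_R$ by Lemma~\ref{lem:pot}. Proposition~\ref{prop:point} applies with $r_1=t_k$, since $4t_k\le\min\{R,\rho/2\}$. Here $r_i=t_{k+i-1}$, and $A_n\subset U$ gives $\Theta_4(A_n,r_i)\le a_{k+i-1}$. Therefore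
\begin{equation}\label{eq:final}
u^*(x_0)\le C\langle u^p\rangle_{B_{t_k}}^{1/p}+C\sum_{j\ge k}a_j^{1/(p-1)},
\end{equation}
with $C$ structural, hence independent of $n$, $k$ and $R$. The two terms are made small by different means: the sum by choosing $k$ large, and then the average by letting $n\to\infty$ with $k$ fixed. For the second step we need $\operatorname{cap}_p(A_n,B_\rho)\to0$. Thinness gives directly only $\operatorname{cap}_p(A_n,B_\rho)\le a_n\mu(B_{t_n})/t_n^p$ with $a_n\to0$. This suffices when $\mu(B_t)/t^p$ stays bounded as $t\to0$, as in $\mathbb R^m$ with $p\le m$, but this quantity may be unbounded, as in $\mathbb R^m$ with $p>m$. We argue instead according to the capacity of the point $x_0$.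

\begin{lemma}\label{lem:capzero}
$C_p(A_n)\to0$ and $\operatorname{cap}_p(A_n,B_\rho)\to0$ as $n\to\infty$.
\end{lemma}

\begin{proof}
As the $A_n$ decrease, for the first claim it suffices to find, for each $\varepsilon'>0$, one $n$ with $C_p(A_n)<\varepsilon'$.

\emph{The case $C_p(\{x_0\})=0$.} Since $C_p$ is an outer capacity, there is an open $G\ni x_0$ with $C_p(G)<\varepsilon'$, and $A_n\subset B_{t_n}\subset G$ for large $n$.

\emph{The case $C_p(\{x_0\})>0$.} Now small balls do not have small capacity, but functions in $N^{1,p}(X)$ have a well-defined value at $x_0$, and we can exploit quasicontinuity there. Let $k>k_1$ and let $f$ be a potential of $A_k$ in $B_{4t_k}$. Then $F(f)=a_k\mu(B_{t_k})/t_k^p$, and \eqref{eq:sob} in $B_{4t_k}$, whose radius is at most $\rho/2$, gives $\langle f^p\rangle_{B_{t_k}}\le C_04^pa_k$. By \eqref{eq:final} with $n=k$ and $R=4t_k$,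
\[
f^*(x_0)\le Ca_k^{1/p}+C\sum_{j\ge k}a_j^{1/(p-1)},
\]
and the right side tends to $0$ as $k\to\infty$. Fix $k$ with $f^*(x_0)<1$. As $f^*=f$ q.e.\ in $B_{4t_k}$ and $C_p(\{x_0\})>0$, we have $f(x_0)=f^*(x_0)<1$.

By (D) there is an open $O$ with $C_p(O)<\min\{\varepsilon',C_p(\{x_0\})\}$ such that $f|_{X\setminus O}$ is continuous. Then $x_0\notin O$, so $f<1$ on $B_{t_n}\setminus O$ for some $n\ge k$. But $f=1$ on $A_k\setminus N\supset A_n\setminus N$ for a set $N$ with $C_p(N)=0$. Hence $A_n\subset O\cup N$ and $C_p(A_n)\le C_p(O)<\varepsilon'$.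

\emph{The variational capacity.} Let $t=t_{k_1}$, so that $B_{2t}\subset B_\rho$. For $n\ge k_1$ take $0\le\psi\le1$ with $\psi=1$ on $A_n$ and $\|\psi\|_{N^{1,p}}^p<C_p(A_n)+1/n$. Then $\zeta_{2t}\psi$ is admissible for $\operatorname{cap}_p(A_n,B_\rho)$, and \eqref{eq:leibniz} gives $F(\zeta_{2t}\psi)\le(1+1/t)^p(C_p(A_n)+1/n)\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $C$ be the constant in \eqref{eq:final}. Fix $k>k_1$ with $C\sum_{j\ge k}a_j^{1/(p-1)}\le\varepsilon/2$. For $n\ge k$ let $u_n$ be a potential of $A_n$ in $\Omega=B_\rho$. The radius of $\Omega$ is too large for \eqref{eq:sob}; instead, the hypothesis $C_p(X\setminus\Omega)>0$ gives $\int u_n^p\,d\mu\le C_\Omega F(u_n)$ by (C), with $C_\Omega$ independent of $n$. By \eqref{eq:final} with $R=\rho$,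
\[
u_n^*(x_0)\le C\Bigl(\frac{C_\Omega\operatorname{cap}_p(A_n,\Omega)}{\mu(B_{t_k})}\Bigr)^{1/p}+\frac\varepsilon2 .
\]
By Lemma~\ref{lem:capzero} we can fix $n$ with $u_n^*(x_0)\le\varepsilon$. Put $u=u_n^*$, $A=A_n$ and $s=t_n$. By Lemma~\ref{lem:pot}, $u$ is superharmonic in $B_\rho$ with $0\le u\le1$. Every $x\in A$ is the center of small balls contained in $A$, on which $u_n=1$ a.e., so $u(x)=1$. Finally, $E\cap B_s\subset A$ and $x_0\in\overline E$, so $\liminf_{E\ni x\to x_0}u(x)=1>\varepsilon\ge u(x_0)$.
\end{proof}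

\begin{thebibliography}{9}

\bibitem{BB}
A. Bj\"orn and J. Bj\"orn, \emph{Nonlinear Potential Theory on Metric Spaces}, EMS, 2011.

\bibitem{BBL}
Anders Bj\"orn, Jana Bj\"orn and Visa Latvala, \emph{The weak Cartan property for the $p$-fine topology on metric spaces}, arXiv:1310.8101 (2013).

\bibitem{BBS}
Bj\"orn, Bj\"orn and Shanmugalingam, Houston J. Math., 2008.

\bibitem{KM}
Kinnunen and Martio, Illinois J. Math., 2002.

\end{thebibliography}
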